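# The minimum of the periodic factor in the count of binomial coefficients prime to $p$

## 1. Pascal's triangle modulo 3

Let $F_3(n)$ be the number of entries not divisible by $3$ in the first $n$ rows (rows $0,\dots,n-1$) of Pascal's triangle. By Lucas's theorem, $\binom nk\equiv\prod_i\binom{n_i}{k_i}\pmod 3$, where $n_i,k_i$ are the base-3 digits. Since $\binom{n_i}{k_i}$ with $n_i\le 2$ is nonzero modulo $3$ exactly when $k_i\le n_i$, row $n$ has $\prod_i(n_i+1)$ entries prime to $3$. Rows $0,\dots,8$ contribute $1,2,3,2,4,6,3,6,9$, so $F_3(1),\dots,F_3(9)$ are $1,3,6,8,12,18,21,27,36$.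

Put $\varrho=\log_3 6=1+\log_3 2$, so $3^\varrho=6$. A theorem of Stein, valid for every prime with the obvious changes, says that there is a continuous 1-periodic function $\mathcal P$ on $\mathbb R$ with $F_3(n)=n^{\varrho}\mathcal P(\log_3 n)$ for all $n\ge 1$. How small does $\mathcal P$ get, and where? Numerically, $F_3(4)/4^\varrho\approx0.834$ and $F_3(13)/13^\varrho=52/13^{\varrho}\approx0.793$. In base $3$ we have $4=11_3$ and $13=111_3$, and $4/9,\ 13/27$ approach $\frac12=0.111\dots_3$. This suggests the following.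

**Example ($p=3$).** On $[\frac13,1]$ the function $s\mapsto\mathcal P(\log_3 s)$ has its minimum at $s=\frac12$ and nowhere else. The minimum value is $2^{\varrho-2}$.

**Step 1: replace the count by a self-similar function.** Put $\psi(0)=0$ and $\psi(s)=s^\varrho\mathcal P(\log_3 s)$ for $0<s\le1$. It is continuous and nonnegative, and $\psi(N/3^k)=F_3(N)/6^k$ for $0\le N\le 3^k$, by periodicity and $3^\varrho=6$. Splitting rows by their top digit gives, for $a\in\{0,1,2\}$,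
$$F_3(a3^k+N)=\tfrac{a(a+1)}2\,6^k+(a+1)F_3(N).$$
The rows with top digit $j<a$ contribute $(j+1)F_3(3^k)=(j+1)6^k$, and the remaining rows contribute $(a+1)F_3(N)$. Divide by $6^{k}$ and use continuity and the density of the numbers $N/3^k$. For $w\in[0,1]$,
$$6\psi\big(\tfrac w3\big)=\psi(w),\qquad 6\psi\big(\tfrac{1+w}3\big)=1+2\psi(w),\qquad 6\psi\big(\tfrac{2+w}3\big)=3+3\psi(w).\tag{1}$$
The middle equation with $w=\frac12$ gives $\psi(\frac12)=\frac14$.

**Step 2: two lines below $\psi$.** We show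
$$\psi(x)\ge x-\tfrac14,\qquad \psi(x)\ge\tfrac32x-\tfrac58\qquad(0\le x\le1).\tag{2}$$
For the first, let $h=\min(\psi(y)-y)$ be attained at $y=\frac{a+w}3$, with $w\in[0,1]$; thus $\psi(w)\ge w+h$.

* If $a=0$, then $6(h+\frac14)=\psi(w)-2w+\frac32\ge(h+\frac14)+(\frac54-w)\ge h+\frac14$.
* If $a=1$, then $6(h+\frac14)=2(\psi(w)-w)+\frac12\ge2(h+\frac14)$.
* If $a=2$, then $6(h+\frac14)=\frac12+3\psi(w)-2w$. For $w<\frac14$ this is positive because $\psi\ge0$. For $w\ge\frac14$ it is at least $3(h+\frac14)+(w-\frac14)\ge3(h+\frac14)$.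

In each case $h\ge-\frac14$. For the second line we use the first. Let $x=\frac{a+w}3$, so $6(\frac32x-\frac58)=3a+3w-\frac{15}4$. If $a=0$ this is negative. If $a=1$, then $6\psi(x)\ge1+2(w-\frac14)=2w+\frac12\ge3w-\frac34$. If $a=2$, then $6\psi(x)\ge3+3(w-\frac14)=3w+\frac94$, which is exactly the right-hand side.

**Step 3: a better slope to the left of $\frac12$.** For $0<z\le\frac12$ put $S_z=(\frac14-\psi(\frac12-z))/z$. We show
$$S_z\le\tfrac23\qquad(0<z\le\tfrac12).\tag{3}$$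
If $z\le\frac16$, then $\frac12-z=\frac13\big(1+(\frac12-3z)\big)$. By (1), $6zS_z=2\cdot3zS_{3z}$, that is, $S_z=S_{3z}$. So we may assume $z\in(\frac16,\frac12]$. Then $\frac12-z=\frac w3$ with $w\in[0,1)$ and $\psi(\frac12-z)=\frac16\psi(w)$. The claim $\frac14-\frac16\psi(w)\le\frac23(\frac12-\frac w3)$ is equivalent to $\psi(w)\ge\frac43w-\frac12$. For $w\le\frac34$, $w-\frac14\ge\frac43w-\frac12$; for $w\ge\frac34$, $\frac32w-\frac58\ge\frac43w-\frac12$. Now use (2).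

**Step 4: compare a convex curve with a polygon.** Let $T(s)=\frac14(2s)^\varrho$. The example says $\psi\ge T$ on $[\frac13,1]$ with equality only at $\frac12$. By (2) and (3), $\psi$ lies above the polygon through
$$\big(\tfrac13,\tfrac5{36}\big),\quad\big(\tfrac12,\tfrac14\big),\quad\big(\tfrac34,\tfrac12\big),\quad\big(1,\tfrac78\big),$$
whose edges lie on $\frac23x-\frac1{12}$, $x-\frac14$ and $\frac32x-\frac58$. As $T$ is strictly convex, it suffices to have $T(\frac12)=\frac14$, which is clear, and strict inequality at the other vertices. Now $T(\frac13)=\frac{2^\varrho}{24}$, $T(\frac34)=\frac{6}{4\cdot2^\varrho}$, $T(1)=\frac{2^\varrho}4$, so we need $3<2^\varrho<\frac{10}3$. We have $2^\varrho=2\cdot2^{\log_32}$. From $2^5>3^3$ we get $\log_32>\frac35$, and $2^{3/5}>\frac32$ because $8>(\frac32)^5=7.59\dots$. From $8<9$ we get $\log_32<\frac23$, and $2^{2/3}<\frac53$ because $4<\frac{125}{27}$. $\square$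

The lines of Step 2, together with the analogous line of slope $\frac12$, $\psi(x)\ge\frac x2-\frac1{24}$ (Lemma 2 below with $p=3$, $k=1$), would not have been enough without Step 3. At $x=\frac5{12}$ all these lines are at most $\frac16$, while $T(\frac5{12})=\frac14(\frac56)^\varrho>\frac14(\frac56)^{5/3}>\frac16$, since $(\frac56)^5>0.4>(\frac23)^3$. Self-similarity at the touching point is really used.

## 2. Odd primes in general: candidate points and statements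

Let $p$ be an odd prime, $F_p(n)$ the number of $\binom mk$, $0\le k\le m<n$, not divisible by $p$, and $\varrho_p=\log_p\binom{p+1}2$. By Stein's theorem $F_p(n)=n^{\varrho_p}\mathcal P_p(\log_pn)$ with $\mathcal P_p$ continuous and 1-periodic. The quantity to study is
$$\beta_p=\liminf_{n\to\infty}\frac{F_p(n)}{n^{\varrho_p}}=\inf_{n\ge1}\frac{F_p(n)}{n^{\varrho_p}}=\min_{s\in[p^{-1},1]}\mathcal P_p(\log_ps).$$

**Definition (candidate points).** For integers $1\le\xi<p$ and $0\le\eta\le\frac{p-1}2$ put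
$$\hat s_p(\xi,\eta)=\frac{2\xi+1}{2p}-\frac\eta{p^2},$$
$$B_{\xi,\eta}=\binom{\xi+1}2\Big(1+\frac{(p-2\eta)(p-2\eta+1)}{2\xi p(p+1)}\Big)\Big(\frac{2\xi+1}2-\frac\eta p\Big)^{-\varrho_p}.$$

In base $p$, $\hat s_p(\xi,\eta)$ has digits $\xi,\ \frac{p-1}2-\eta,\ \frac{p-1}2,\ \frac{p-1}2,\dots$. For $p=3$, $\hat s_3(1,0)=\frac12$. For $p=11$, $\hat s_{11}(1,1)=\frac{31}{242}$, with digits $1,4,5,5,5,\dots$. We shall check in Section 3 that $B_{\xi,\eta}=\mathcal P_p(\log_p\hat s_p(\xi,\eta))$.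

The problem, posed by Hsien-Kuei Hwang, Svante Janson and Tsung-Hsi Tsai in "Periodic minimum in the count of binomial coefficients not divisible by a prime" (arXiv:2408.06817, 2024), is this: is $\beta_p$, for every odd prime $p$, equal to $B_{\xi,\eta}$ for some such pair? It is known that this holds for $3\le p\le113$ with a pair depending on $p$: $(1,0)$ works for $p\in\{3,5,7\}$, $(1,1)$ for $p\in\{11,13,17,19,23\}$, $(2,1)$ for $p=29$, $(2,5)$ for $p\in\{109,113\}$.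

What changes from $p=3$? There we guessed the point and checked three vertices. In general the point moves with $p$, and the number of lines to check grows with $p$. The room for error also shrinks. At $p=3$ the curve has slope $\frac\varrho2\approx0.82$ at $\frac12$, well inside the window between the slope bounds $\frac23$ and $1$ on the two sides. For large $p$ the bounds we shall prove (Lemma 4) leave a window of width about $\frac2p$. So we do not guess. We start from an unknown minimum point and show that its digits from the third on must all be $\frac{p-1}2$.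

**Theorem 1.** Let $p\ge127$ be prime. Then every minimum point of $s\mapsto\mathcal P_p(\log_ps)$ on $[p^{-1},1]$ is of the form $\hat s_p(\xi,\eta)$ with $1\le\xi<p$, $0\le\eta\le\frac{p-1}2$.

A minimum point exists by continuity. The prime after $113$ is $127$. So Theorem 1, together with the known result for $3\le p\le113$, which we use as input, gives:

**Corollary.** For every odd prime $p$ there are integers $\xi,\eta$ with $1\le\xi<p$, $0\le\eta\le\frac{p-1}2$ and $\beta_p=B_{\xi,\eta}$.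

**Theorem 2.** Let $p\ge127$ be prime, $\delta=2-\varrho_p=\log\frac{2p}{p+1}/\log p$, $G_p=\min_{0\le k\le p-1}\frac{k+1}2(k+\frac12)^{\delta-1}$.

(i) Every minimum point $\hat s_p(\xi,\eta)$ has $\xi\le\max(3,\,0.75\log p)$ and $\eta<0.06(p+1)$.

(ii) $(1-\delta^2/8)\,G_p\le\beta_p\le G_p$.

(iii) As $p\to\infty$,
$$\beta_p=\frac12+\frac{\log2}{2\log p}\Big(\log\log p+1-\log(2\log2)\Big)+O\Big(\frac{(\log\log p)^2}{\log^2p}\Big),$$
and at every minimum point $\xi=\frac{\log p}{2\log2}+O(1)$, $\ \eta=\frac{p\log2}{4\log p}+O\big(\frac p{\log^2p}\big)$.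

## 3. The self-similar function and its supporting lines

Throughout, $m=\frac{p+1}2$, $c=\frac{p-1}2=m-1$, $q=\binom{p+1}2=pm$, $\varrho=\varrho_p$ (so $p^\varrho=q$), $\theta=\frac1p$, and
$$\delta=2-\varrho=\frac{\log2-\log(1+\theta)}{\log p}.$$
Here $0<\delta<1$ and $1<\varrho<2$. All logarithms without a base are natural.

**The functional equation.** Put $\psi(0)=0$, $\psi(s)=s^\varrho\mathcal P_p(\log_ps)$ for $0<s\le1$. As in Section 1, $\psi$ is continuous and nonnegative on $[0,1]$, and $\psi(N/p^k)=F_p(N)/q^k$ for $0\le N\le p^k$. Row $n$ has $\prod_i(n_i+1)$ entries prime to $p$, so $F_p(p^k)=(1+2+\dots+p)^k=q^k$. Splitting by the top digit, $F_p(ap^k+N)=q^k\frac{a(a+1)}2+(a+1)F_p(N)$ for $0\le a<p$, $0\le N\le p^k$. Dividing by $q^k$ and using density and continuity,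
$$q\,\psi\Big(\frac{a+x}p\Big)=\frac{a(a+1)}2+(a+1)\psi(x),\qquad0\le a\le p-1,\ x\in[0,1].\tag{4}$$
Since $\frac{c+1/2}p=\frac12$, (4) with $a=c$, $x=\frac12$ gives $(q-m)\psi(\frac12)=\frac{cm}2$, and $q-m=m(p-1)=2cm$. So $\psi(\frac12)=\frac14$. With $x_b=\frac{b+1/2}p$, (4) then gives
$$q\,\psi(x_b)=\frac{(b+1)(2b+1)}4\qquad(0\le b\le p-1).\tag{5}$$

*Check of $B_{\xi,\eta}$.* With $b=c-\eta$ we have $\hat s_p(\xi,\eta)=\frac{\xi+x_b}p$, and by (5) $\psi(x_b)=\frac{(p-2\eta)(p-2\eta+1)}{4p(p+1)}$. By (4), $\mathcal P_p(\log_p\hat s)=q\psi(\hat s)(p\hat s)^{-\varrho}=\big(\binom{\xi+1}2+(\xi+1)\psi(x_b)\big)(p\hat s)^{-\varrho}$, which is $B_{\xi,\eta}$.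

**Lemma 1.** $\psi(x)\ge x-\frac14$ on $[0,1]$.

**Lemma 2.** For $1\le k\le p$ and $x\in[0,1]$: $\ \psi(x)\ge\psi(x_{k-1})+\frac km(x-x_{k-1})$.

So $x_{k-1}$, with digits $k-1,c,c,c,\dots$, minimizes $\psi(x)-\frac kmx$. This is the linear model of our problem.

*Proof.* We prove both from one identity, as in Section 1. Write $x=\frac{a+z}p$ with $0\le a\le p-1$, $z\in[0,1]$, and put $r=a+1-k$ and
$$\Delta_k=q\big[\psi(x)-\psi(x_{k-1})-\tfrac km(x-x_{k-1})\big].$$
By (4) and (5), $q\psi(x)=\frac{(k+r)(k+r-1)}2+(k+r)\psi(z)$ and $q\psi(x_{k-1})=\frac{k(2k-1)}4$, and $q\frac km(x-x_{k-1})=kp(x-x_{k-1})=k(r+z-\frac12)$. Expanding,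
$$\Delta_k=\frac k4+\frac{r^2-r}2+(k+r)\psi(z)-kz.$$

If $r=1$ and $z<\frac14$ (the exceptional case), $\psi\ge0$ gives $\Delta_k\ge k(\frac14-z)>0$. In all other cases $\pi:=r(\frac r2-\frac34+z)\ge0$. Indeed, for $r\ge2$ both factors are positive. For $r=1$ we have $z\ge\frac14$, and for $r=0$ we have $\pi=0$. For $r\le-1$ the second factor is at most $-\frac54+1<0$. Moreover, if $\psi(z)\ge z+h$, then, since $k+r=a+1>0$,
$$\Delta_k\ge\frac k4+\frac{r^2-r}2+rz+(k+r)h=\pi+(k+r)\big(h+\tfrac14\big).$$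

*Lemma 1.* Let $h=\min_{[0,1]}(\psi(y)-y)$ be attained at $y=\frac{a+z}p$. Take $k=m$ and $x=y$. Then $x_{m-1}=\frac12$, the slope is $1$, and $\Delta_m=q(h+\frac14)$. In the exceptional case $\Delta_m>0$, so $h>-\frac14$. Otherwise $\psi(z)\ge z+h$ gives $q(h+\frac14)\ge\pi+(a+1)(h+\frac14)$, hence $(q-a-1)(h+\frac14)\ge0$. Since $a+1\le p<q$, $h\ge-\frac14$.

*Lemma 2.* In the exceptional case we are done. Otherwise Lemma 1 allows $h=-\frac14$, so $\Delta_k\ge\pi\ge0$. $\square$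

**Lemma 3.** Let $\varepsilon=\frac3{16p(p+1)}$. For $x\in[0,1]$,
$$\psi(x)\ge x^2+\frac{x(1-2x)}{2(p+1)}-\varepsilon.$$
Hence $\psi(x)\ge x^2-\varepsilon$ on $[0,\frac12]$, and $\psi(x)\ge x^2$ on $[\frac14,\frac12-\frac3{4p}]$.

*Proof.* The purpose is to replace the family of lines by one parabola. By (5), $q$ times the line of Lemma 2 is $kpx-\frac{k(2k-1)}4=\frac k2(M_0-k)$ with $M_0=2px+\frac12$. With $M=2k$ the line is therefore
$$\frac{M_0^2-(M-M_0)^2}{4p(p+1)}.$$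
For $M=0$ this is $0\le\psi(x)$. Since $M_0\in[\frac12,2p+\frac12]$, there is an even $M\in[0,2p]$ with $|M-M_0|\le1$. So $\psi(x)\ge\frac{M_0^2-1}{4p(p+1)}$, and $M_0^2-1=4p^2x^2+2px-\frac34$ gives the first claim. The second is immediate. For the third we need $x(1-2x)\ge2(p+1)\varepsilon=\frac3{8p}$. The left side is concave in $x$, so the endpoints suffice: $\frac18\ge\frac3{8p}$ and $\frac3{4p}(1-\frac3{2p})\ge\frac3{8p}$, both true for $p\ge3$. $\square$

## 4. One-sided slopes of $\psi$ at $\frac12$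

This section is the general form of Step 3 of Section 1, on both sides of $\frac12$.

**Lemma 4.** Let $p\ge127$. For $0<z\le\frac12$ put $S_z=\frac{\frac14-\psi(\frac12-z)}z$ and $R_z=\frac{\psi(\frac12+z)-\frac14}z$. Then $S_z\le1\le R_z$, and

(a) $S_z\le\frac cm+\frac1{4mpz}$, $\quad R_z\ge1+\frac1m-\frac3{4mpz}$;

(b) $S_z\le S:=1-\frac3{4m}+\frac1{4m(p-1)}$, $\quad R_z\ge1+\frac1{4m}-\frac3{4m(p-1)}$.

Part (a) is good for $z$ well above $\frac1p$; part (b) is uniform down to $z\to0$.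

*Proof.* $S_z\le1\le R_z$ is Lemma 1.

**(a): use the two lines next to $\frac12$.** We have $x_{c-1}=\frac12-\frac1p$ and $x_m=\frac12+\frac1p$. By (5),
$$\tfrac14-\psi(x_{c-1})=\frac{m-3/4}q=\frac1p\Big(1-\frac3{4m}\Big),\qquad\psi(x_m)-\tfrac14=\frac{m+1/4}q=\frac1p\Big(1+\frac1{4m}\Big).$$
Lemma 2 with $k=c$, respectively $k=m+1$, gives
$$zS_z\le\frac1p\Big(1-\frac3{4m}\Big)+\frac cm\Big(z-\frac1p\Big)=\frac cmz+\frac1{4mp},$$
$$zR_z\ge\frac1p\Big(1+\frac1{4m}\Big)+\frac{m+1}m\Big(z-\frac1p\Big)=\Big(1+\frac1m\Big)z-\frac3{4mp}.$$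

**(b), reduction.** If $pz\ge1-\frac1p$, then $\frac1{pz}\le1+\frac1{p-1}$, and (a) with $\frac cm=1-\frac1m$ gives both bounds of (b). If $z\le\frac1{2p}$, (4) with $a=c$ gives $q(\frac14-\psi(\frac12-z))=m(\frac14-\psi(\frac12-pz))$. Since $mp=q$, this means $S_z=S_{pz}$; likewise $R_z=R_{pz}$. Iterating, we reach an argument in $(\frac1{2p},\frac12]$. So only $\frac12<pz<1-\frac1p$ remains. Put $f=1-pz\in(\frac1p,\frac12)$ and $s_0=m-\frac1m=\frac{(m-1)(m+1)}m$.

**(b), left slope: zoom in once and use the bound (a) for the right slope.** Here $\frac12-z=\frac{(c-1)+w}p$ with $w=\frac32-pz=\frac12+f$. By (4), $q(\frac14-\psi(\frac12-z))=\frac{m(2m-1)}4-\frac{(m-1)(m-2)}2-c\psi(w)=c+\frac m4-c\psi(w)$, so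
$$S_z=\frac{c+\frac m4-c\,\psi(w)}{m\,pz}.$$
By (a) for $R_f$, $\psi(w)\ge\frac14+(1+\frac1m)f-\frac3{4mp}$. Hence $S_z\le\frac{N_0-s_0f}{m(1-f)}$ with $N_0=c+\frac14+\frac{3c}{4mp}$. Now $N_0<s_0$, because $\frac{3c}{4mp}+\frac1m<\frac34$. The derivative of $\frac{N_0-s_0f}{1-f}$ is $\frac{N_0-s_0}{(1-f)^2}<0$. So the bound is at most its value at $f=\frac1p$:
$$\frac{pN_0-s_0}{m(p-1)}=\frac{m(p-1)-\frac34(p-1)+\frac1{4m}}{m(p-1)}=1-\frac3{4m}+\frac1{4m^2(p-1)}\le S.$$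

**(b), right slope: zoom in once and use the bound (a) for the left slope.** Here $\frac12+z=\frac{(c+1)+w}p$ with $w=pz-\frac12=\frac12-f$. By (4), since $\frac{m(m+1)}2-\frac{m(2m-1)}4=\frac{3m}4$,
$$R_z=\frac{\frac{3m}4+(m+1)\psi(w)}{m\,pz}.$$
By (a) for $S_f$, $\psi(w)\ge\frac14-\frac cmf-\frac1{4mp}$. Hence $R_z\ge\frac{N_1-s_0f}{m(1-f)}$ with $N_1=m+\frac14-\frac{m+1}{4mp}>s_0$. This increases in $f$, so it is at least its value at $f=\frac1p$:
$$\frac{pN_1-s_0}{m(p-1)}=\frac{m(p-1)+\frac{p-1}4+\frac3{4m}}{m(p-1)}=1+\frac1{4m}+\frac3{4m^2(p-1)}.\qquad\square$$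

## 5. The size of $\delta$

The final comparison is numerical, and it needs how $\delta$ varies with $p$. Put $L=\log p$ and $\ell=\log2-\log(1+\theta)$, so $\delta=\ell/L$. Regard all of these as functions of real $p\ge127$.

**Lemma 5.** For $p\ge127$: $\ell\ge0.6853$. For each fixed $\kappa\in[0,1]$ the function $\delta-3\kappa\theta$ is decreasing in $p$. In particular $\delta$ is decreasing, and $\delta\le0.14147$. Moreover $\delta\ge\frac{12}p$ and $\delta>\frac1{p+1}$.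

*Proof.* $\ell$ is increasing and $\ell(127)=0.685304\ldots$. With $\theta=\exp(-L)$,
$$\frac{d}{dL}(\delta-3\kappa\theta)=-\frac\ell{L^2}+\frac\theta{(1+\theta)L}+3\kappa\theta .$$
This is negative if $L^2\theta(3+\frac1L)=(3L^2+L)\exp(-L)<\ell$. The function $(3L^2+L)\exp(-L)$ has derivative $(5L+1-3L^2)\exp(-L)<0$ in our range, and at $p=127$ it is at most $0.593<0.6853\le\ell$. Next, $\delta\le\delta(127)=\frac{0.685304\ldots}{4.844187\ldots}<0.14147$. Finally $p\delta=\ell\cdot\frac p{\log p}$ is increasing and exceeds $17$ at $p=127$. $\square$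

## 6. A convex curve touching $\psi$ from below

From now on $p\ge127$. Let $s^*\in[\frac1p,1)$ be a minimum point, and write $\beta=\beta_p$. (By periodicity the points $1$ and $\frac1p$ have the same value. If $1$ were a minimum point, so would be $\frac1p$, and we shall see that it is not.) Write
$$s^*=\frac{\xi+x^*}p,\qquad x^*=\frac{b+v}p,$$
with digits $1\le\xi\le p-1$, $0\le b\le p-1$ and $x^*,v\in[0,1)$. The goal is $v=\frac12$. Put $y=\xi+\frac12\ge\frac32$.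

**The curve.** We have $\psi(s)\ge\beta s^\varrho$ on $[0,1]$ with equality at $s^*$. Insert $s=\frac{\xi+x}p$, apply (4) with $a=\xi$ and use $qp^{-\varrho}=1$:
$$\psi\ge T\ \text{ on }[0,1],\qquad\psi(x^*)=T(x^*),\qquad T(x)=\frac\beta{\xi+1}(\xi+x)^\varrho-\frac\xi2.\tag{6}$$
$T$ is convex and smooth on $[0,1]$. Inserting $s=\frac{k+1/2}p$ and (5) instead,
$$\beta\le\tfrac{k+1}2\big(k+\tfrac12\big)^{\delta-1}\qquad(0\le k\le p-1).\tag{7}$$

**Lemma 6.** $x^*\le\frac12$.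

*Proof.* Suppose $x^*=\frac12+d'$ with $d'>0$. For $h\ge0$, $(1+h)^\varrho\le1+\varrho h+h^2$, since the second derivative of the left side is at most $\varrho(\varrho-1)\le2$. With (7) for $k=\xi$,
$$T(x^*)\le\frac y2\Big(1+\frac{d'}y\Big)^\varrho-\frac\xi2\le\frac14+d'-\frac{\delta d'}2+\frac{d'^2}{2y}.$$
If $d'<\delta y$, this is less than $\frac14+d'\le\psi(x^*)$ (Lemma 1), a contradiction. If $d'\ge\delta y\ge\frac32\delta$, Lemma 3 at $x=\frac12+d'$, where $x(1-2x)=-d'-2d'^2$, gives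
$$\psi(x^*)-T(x^*)\ge d'^2\Big(1-\frac1{2y}-\frac1{p+1}\Big)+d'\Big(\frac\delta2-\frac1{2(p+1)}\Big)-\varepsilon.$$
The first bracket exceeds $0.65$ and the second is positive, as $\delta>\frac1{p+1}$. So the right side exceeds $0.65\cdot2.25\,\delta^2-\varepsilon>\frac{1.46}{(p+1)^2}-\varepsilon>0$, a contradiction. $\square$

Put $d=\frac12-x^*\in[0,\frac12]$, so $\xi+x^*=y-d\ge\xi$. Put $\eta=c-b$; by Lemma 6, $\eta\ge0$.

**Lemma 7.** $\displaystyle\beta\ge\frac{\xi+1}2\,y^{\delta-1}\Big(1-\frac{\delta^2}{8\xi}\Big)$.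

The inequality (7) with $k=\xi$ is almost sharp. We need this lower bound because the curvature of $T$ is proportional to $\beta$.

*Proof.* Let $h=\frac d{y-d}$, so $1+h=\frac y{y-d}$, and $R=\frac{2y(\xi/2+\psi(x^*))}{(y-d)^2}>0$. Solving $\psi(x^*)=T(x^*)$ for $\beta$ and using Bernoulli's inequality $(1+h)^\delta\le1+\delta h$,
$$\beta=(\xi+1)\big(\tfrac\xi2+\psi(x^*)\big)(y-d)^{\delta-2}=\frac{\xi+1}2y^{\delta-1}R(1+h)^{-\delta}\ge\frac{\xi+1}2y^{\delta-1}\frac R{1+\delta h}.$$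
We show $\frac R{1+\delta h}\ge1-\frac{\delta^2}{8\xi}$. Note that $\frac\xi2+x^{*2}=\frac y2-d+d^2$ and $2y(\frac y2-d+d^2)=(y-d)^2+2\xi d^2$.

* *If $\frac3{4p}\le d\le\frac14$:* by Lemma 3, $\psi(x^*)\ge x^{*2}$, so $R\ge1+2\xi h^2$. And
$$1+2\xi h^2-\Big(1-\frac{\delta^2}{8\xi}\Big)(1+\delta h)\ge2\xi h^2-\delta h+\frac{\delta^2}{8\xi}=2\xi\Big(h-\frac\delta{4\xi}\Big)^2\ge0.$$
* *If $d<\frac3{4p}$:* Lemma 1 gives $\psi(x^*)\ge\frac14-d$, so $R\ge\frac{y^2-2yd}{(y-d)^2}=1-h^2$ and $\frac R{1+\delta h}\ge(1-h^2)(1-\delta h)\ge1-h^2-\delta h$. Here $h\le\frac d\xi\le\frac3{4p\xi}\le\delta$. So $h^2+\delta h\le2\delta h\le\frac{3\delta}{2p\xi}\le\frac{\delta^2}{8\xi}$, because $\delta\ge\frac{12}p$.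
* *If $d\ge\frac14$:* $\psi(x^*)\ge x^{*2}-\varepsilon$ gives $R\ge1+2\xi h^2(1-\tau)$ with $\tau=\frac{y\varepsilon}{\xi d^2}\le24\varepsilon<0.001$. Since $h\ge\frac{1/4}{y-1/4}=\frac1{4\xi+1}\ge\frac1{5\xi}$, we get $2\xi h^2(1-\tau)\ge0.39h>\delta h$. So $\frac R{1+\delta h}\ge1$. $\square$

**Rescaling to unit steps.** To compare at neighboring values of $b$, put, for $u\in[0,p]$, $\Psi(u)=q\psi(u/p)$, $U(u)=qT(u/p)$ and $u^*=b+v$. Then $U\le\Psi$, $U(u^*)=\Psi(u^*)$, $U$ is convex, and by (4), (5), for $0\le b\le p-1$ and $w\in[0,1]$,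
$$\Psi(b+w)=\tfrac{b(b+1)}2+(b+1)\psi(w),\qquad\Psi(b+\tfrac12)-\Psi(b-\tfrac12)=b+\tfrac14\ (b\ge1).\tag{8}$$

*Curvature of $U$.* $T''(x)=\varrho(\varrho-1)\frac\beta{\xi+1}(\xi+x)^{-\delta}$ with $\varrho(\varrho-1)=2(1-\frac\delta2)(1-\delta)$, and $\frac q{p^2}=\frac{1+\theta}2$. For $x\le\frac12$, $(\xi+x)^{-\delta}\ge y^{-\delta}$. With Lemma 7,
$$U''\ge\mu:=\frac{(1+\theta)(1-\frac\delta2)(1-\delta)(1-\frac{\delta^2}{8\xi})}{2y}\quad\text{on }[0,\tfrac p2].\tag{9}$$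

*Slope of $U$ at the contact point.* We have $T'(x)(\xi+x)=\varrho(T(x)+\frac\xi2)$ and $U'(u)=mT'(u/p)$, so
$$\frac{U'(u^*)}m(y-d)=2\Big(1-\frac\delta2\Big)\Big(\frac\xi2+\psi(x^*)\Big).\tag{10}$$
By Lemma 3, $\psi(x^*)\ge x^{*2}-\varepsilon_*$, where $\varepsilon_*=0$ if $\frac3{4p}\le d\le\frac14$ and $\varepsilon_*=\varepsilon$ otherwise. Now $2(\frac y2-d+d^2)\ge y-2d+\frac{d^2}y=(y-d)(1-\frac dy)$ and $y-d\ge\xi$. So
$$\frac{U'(u^*)}m\ge\Big(1-\frac\delta2\Big)\Big(1-\frac dy-\frac{2\varepsilon_*}\xi\Big).\tag{11}$$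
Finally put $\nu=\frac\eta{p+1}$, so that $\frac{b+1}m=1-2\nu$ and $\frac\eta p=\nu(1+\theta)$.

## 7. Slopes locate $\eta$; curvature excludes $v\ne\frac12$

The natural first attempt uses slopes only. Suppose $v<\frac12$ and put $z=\frac12-v$. Convexity of $U$ between $u^*$ and $b+\frac12$, with $U\le\Psi$, gives $U'(u^*)\le(b+1)S_z$, that is, $\frac{U'(u^*)}m\le(1-2\nu)S_z$. Combined with (11) and $S_z\le1$, this yields roughly $2\nu\le\frac\delta2+\frac dy$, an upper bound for $\eta$. It is not a contradiction. When $v=\frac12$, convexity between $u^*$ and $u^*+1$ gives the same kind of bound ((21) below), and then there is nothing to refute. Slopes say where $b$ is. They do not see $v$.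

Now look at two neighboring half-integers, $b-\frac12$ and $b+\frac12$. By (8), the chord of $\Psi$ between them has slope $b+\frac14$. By Lemma 4(b), the lines from the point over $b+\frac12$ to points of the graph of $\Psi$ on its left within this unit interval have slope at most
$$(b+1)S\approx b+1-\tfrac34(1-2\nu)=b+\tfrac14+\tfrac32\nu.$$
So at distance $z$ to the left of $b+\frac12$, $\Psi$ dips below its chord by at most about $\frac32\nu z$. The curve $U$ lies below $\Psi$ at both ends and has curvature at least $\mu$, so it lies at least $\frac\mu2z(1-z)$ below that chord. Contact near $b+\frac12$ requires about $\mu(1-z)\le3\nu$. Slopes give about $\nu\approx\frac\delta4$, and $\mu\approx\frac1{2y}$. If moreover $\delta$ is at most about $\frac1{2y}$, then $3\nu\lesssim\frac3{8y}<\frac1{2y}$, and contact is impossible. The three sections that follow make this exact. First comes the relation between $\delta$ and $y$.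

## 8. Bounding $\delta$ by $\xi$

**Lemma 8.** (a) If $\xi=4$, then $\delta\le0.11374$ and $p>430$; moreover $\delta(430)<0.113927$.

(b) If $\xi\ge5$, then
$$\delta\le\frac1{2y}+\frac{0.06}{y^2}\le\frac{1.0219}{2y},\qquad\delta\le0.0929,\qquad\log p\ge1.34\,y,\qquad p\ge\exp(1.34y)\ge1587.\tag{13}$$

*Proof.* The first digit $\xi$ must beat $\xi-1$. The bound (7) with $k=\xi-1$, together with Lemma 7, gives $(1+\frac1\xi)(1-\frac{\delta^2}{8\xi})\le(\frac y{y-1})^{1-\delta}$. With $\Lambda=\log\frac y{y-1}$, taking logarithms,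
$$\delta\le1-\frac{\log(1+1/\xi)}\Lambda+\frac\sigma\Lambda,\qquad\sigma=-\log\Big(1-\frac{\delta^2}{8\xi}\Big)\le1.003\,\frac{\delta^2}{8\xi}.\tag{12}$$
(The bound on $\sigma$ follows from $-\log(1-t)\le\frac t{1-t}$ with $t\le0.00251$.)

**(a)** Here $\Lambda=\log\frac97$ and $1-\frac{\log(5/4)}{\log(9/7)}=1-\frac{0.2231436}{0.2513144}<0.112095$, and $\frac\sigma\Lambda\le0.1248\,\delta^2$. Starting from $\delta\le0.14147$, (12) gives $\delta\le0.1146$. Inserting this again, $\delta\le0.11374$. Since $0.1139<\delta(430)=\frac{0.690824\ldots}{6.063785\ldots}<0.113927$ and $\delta$ is decreasing, $p>430$.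

**(b)** Here $y\ge5.5$. We expand both logarithms. First, $\log(1+\frac1\xi)=\log\frac{y+1/2}{y-1/2}=2\,\mathrm{artanh}\frac1{2y}\ge\frac1y(1+\frac1{12y^2})$. Next, $\Lambda=\log\frac{\xi+1/2}{\xi-1/2}=2\,\mathrm{artanh}\frac1{2\xi}$. From $t\le\mathrm{artanh}\,t\le t\big(1+\frac{t^2}{3(1-t^2)}\big)$ with $t=\frac1{2\xi}$, and $\xi^2-\frac14=y(y-1)$,
$$\frac1\xi\le\Lambda\le\frac1\xi\Big(1+\frac1{12y(y-1)}\Big).$$
For $a'\ge a\ge0$ we have $\frac{1+a}{1+a'}\ge1-(a'-a)$. Also $\frac1{12y(y-1)}-\frac1{12y^2}=\frac1{12y^2(y-1)}$ and $\frac\xi y=1-\frac1{2y}$. So the first two terms of (12) are at most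
$$1-\Big(1-\frac1{2y}\Big)\Big(1-\frac1{12y^2(y-1)}\Big)\le\frac1{2y}+\frac1{12y^2(y-1)}.$$
Further, $\frac\sigma\Lambda\le\xi\sigma\le0.1254\,\delta^2\le0.0178\,\delta$. Hence
$$\delta\le\frac1{2y}\cdot\frac{1+1/148.5}{0.9822}\le\frac{1.026}{2y},$$
because $\frac1{6y(y-1)}\le\frac1{148.5}$. Then $0.1254\,\delta^2\le\frac{0.034}{y^2}$, and $\frac1{12(y-1)}\le\frac1{54}$. Together, $\delta\le\frac1{2y}+\frac{0.06}{y^2}=\frac1{2y}(1+\frac{0.12}y)\le\frac{1.0219}{2y}\le0.0929$. Finally $\log p=\frac\ell\delta\ge\frac{0.6853\cdot2y}{1.0219}\ge1.34y$, and $\exp(1.34\cdot5.5)\ge1587$. $\square$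

## 9. The case $v<\frac12$ is impossible

Let $z=\frac12-v\in(0,\frac12]$, so $d=\frac{\eta+z}p$. Let $u_D=b+\frac12=u^*+z$; since $b\le c$, $u_D\le\frac p2$.

**Step 1: slope inequality.** By (8), $\Psi(u_D)-\Psi(u^*)=(b+1)(\frac14-\psi(\frac12-z))=(b+1)zS_z$. By convexity $zU'(u^*)\le U(u_D)-U(u^*)\le\Psi(u_D)-\Psi(u^*)$. Hence
$$\frac{U'(u^*)}m\le(1-2\nu)S_z.\tag{14}$$

**Step 2: a crude bound for $\nu$, to get room on both sides.** By (11), (14), $S_z\le1$ and $(1-\alpha)(1-\alpha')\ge1-\alpha-\alpha'$ for $\alpha,\alpha'\ge0$: $2\nu\le\frac\delta2+\frac dy+2\varepsilon$. With $d\le\nu(1+\theta)+\frac\theta2$ and $y\ge\frac32$,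
$$\nu\Big(2-\frac{1+\theta}{1.5}\Big)\le\frac\delta2+\frac\theta3+2\varepsilon\le0.0734,$$
so $\nu\le0.0553$. Hence $b+1=m(1-2\nu)>2$, so $b\ge1$. Also $d\le0.0597$, so $x^*>\frac14$.

**Step 3: interpolation with curvature.** Let $u_A=b-\frac12\ge\frac12$. Then $[u_A,u_D]\subset[0,\frac p2]$ and $u^*=(1-z)u_D+zu_A$. By (9), $U-\frac\mu2u^2$ is convex there, and $(1-z)u_D^2+zu_A^2-u^{*2}=z(1-z)$. With $U\le\Psi$ and (8),
$$\Psi(u_D)-(b+1)zS_z=U(u^*)\le(1-z)U(u_D)+zU(u_A)-\tfrac\mu2z(1-z)\le\Psi(u_D)-z(b+\tfrac14)-\tfrac\mu2z(1-z),$$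
that is,
$$(b+1)S_z\ge b+\tfrac14+\tfrac\mu2(1-z).\tag{15}$$

**Step 4: $z$ is tiny.** Suppose $z\ge\frac1p$. Lemma 4(a), with $(b+1)\frac cm=b+1-(1-2\nu)$, turns (15) into $f(z)\ge0$, where
$$f(z)=2\nu+\frac{1-2\nu}{4pz}-\frac14-\frac\mu2(1-z)$$
is convex in $z$. Here $f(\frac2p)\le\frac74\nu-\frac18<0$ and $f(\frac12)\le2\nu+\frac1{2p}-\frac14<0$, so $f<0$ on $[\frac2p,\frac12]$. Thus in every case $z<\frac2p$ and
$$d\le\nu(1+\theta)+2\theta^2.\tag{16}$$

**Step 5: what has to be shown.** We claim that a contradiction follows from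
$$3\nu+\frac1{2(p-1)}<\mu(1-\theta)=\frac{(1-\theta^2)(1-\frac\delta2)(1-\delta)(1-\frac{\delta^2}{8\xi})}{2y}.\tag{17}$$
If $z\in[\frac1p,\frac2p)$: $f(\frac1p)=\frac12\big(3\nu-\mu(1-\theta)\big)<0$ by (17), and $f(\frac2p)<0$, so $f(z)<0$ by convexity, contrary to Step 4. If $z<\frac1p$: Lemma 4(b) gives $(b+1)S_z\le b+1-\frac34(1-2\nu)+\frac{1-2\nu}{4(p-1)}$. So (15) yields $\frac32\nu+\frac{1-2\nu}{4(p-1)}\ge\frac\mu2(1-z)\ge\frac\mu2(1-\theta)$, contrary to (17).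

**Step 6: a sharper bound for $\nu$.** Suppose $\eta\ge1$. Then $\frac1p\le d\le\frac14$, so $\varepsilon_*=0$. Write $S=1-s$ with
$$s=\frac{3p-4}{2(p^2-1)}\ge\frac32\theta-2\theta^2>0,\qquad\kappa=\Big(1-\frac\delta2\Big)\Big(1-\frac dy\Big)\le1.$$
By (11), (14) and Lemma 4(b), $\kappa\le(1-2\nu)(1-s)$. So $1-2\nu\ge(1+s)\kappa$, and $1-\kappa\le\frac\delta2+\frac dy$. With (16),
$$2\nu\Big(1-\frac{1+\theta}{2y}\Big)\le\frac\delta2-s\kappa+\frac{2\theta^2}y.\tag{18}$$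
If $\eta=0$, then $\nu=0$, and every upper bound for $\nu$ derived below, all of them positive, holds trivially.

**Step 7: verification of (17).** For $\xi\le3$ we use $\delta\le0.14147$ and $\theta\le\frac1{127}$, so $(1-\frac\delta2)(1-\delta)\ge0.7978$ and $\frac1{2(p-1)}\le0.00397$.

* $\xi=1$, $y=1.5$. Dropping $s\kappa$ in (18), $2\nu\le\frac{0.0709}{0.6640}\le0.1068$. Left side of (17) $\le0.1642<0.265\le$ right side.
* $\xi=2$, $y=2.5$. Likewise $2\nu\le\frac{0.0708}{0.7984}\le0.0887$. Left side $\le0.1371<0.159\le$ right side.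
* $\xi=3$, $y=3.5$. Now $s\kappa$ is needed. $\kappa\ge0.929\,(1-\frac{0.0597}{3.5})\ge0.913$, so $s\kappa\ge\frac32(0.913)\theta-2\theta^2$. The right side of (18) is at most $\frac12(\delta-2.739\,\theta)+2\theta^2(1+\frac1{3.5})$. By Lemma 5 with $\kappa=0.913$ this is at most $\frac12(0.14147-\frac{2.739}{127})+\frac2{127^2}(1+\frac1{3.5})\le0.0602$. So $2\nu\le\frac{0.0602}{0.8560}\le0.0704$. Left side of (17) $\le0.1056+0.0040=0.1096<0.1138\le$ right side.
* $\xi=4$, $y=4.5$. By Lemma 8(a), $p>430$ and $\delta\le0.11374$, so $\kappa\ge0.9431(1-\frac{0.0597}{4.5})\ge0.93$. By Lemma 5 with $\kappa=0.93$, the right side of (18) is at most its bound at $430$: $\frac12(0.113927-\frac{2.79}{430})+\frac2{430^2}(1+\frac1{4.5})\le0.05374$. So $2\nu\le\frac{0.05374}{0.88863}\le0.06048$. Left side of (17) $\le0.09072+0.00117=0.09189$. Right side $\ge\frac{0.8355}9\ge0.0928$, since $(1-0.05687)(1-0.11374)\ge0.83585$ and the factors $1-\theta^2$,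 $1-\frac{\delta^2}{32}$ multiply to at least $0.99959$.
* $\xi\ge5$, $y\ge5.5$. We multiply (17) by $2y$. First, $1-\frac{1+\theta}{2y}=\frac\xi y(1-\frac\theta{2\xi})$ and $(1-\frac\theta{2\xi})^{-1}\le1+\frac\theta5$. So (18) without $s\kappa$ gives
$$2y\cdot3\nu\le\frac{3y^2}\xi\Big(\frac\delta2+\frac{2\theta^2}y\Big)\Big(1+\frac\theta5\Big).$$
By (13), $\frac{3y^2\delta}{2\xi}=\frac32\cdot\frac{\delta y}{1-1/(2y)}\le\frac{0.75+0.09/y}{1-1/(2y)}\le0.8431$, as this decreases in $y$. The rest of the bound is at most $0.17\,\theta+6.7\,\theta^2\le0.0002$, using $\frac y\xi\le1.1$ and $\theta\le\frac1{1587}$. Next, $2y\cdot\frac1{2(p-1)}=\frac y{p-1}\le\frac y{\exp(1.34y)-1}\le0.0035$, again decreasing in $y$. So $2y$ times the left side of (17) is at most $0.8468$. On the other side, $2y\,\mu(1-\theta)\ge1-\frac32\delta-\theta^2-\frac{\delta^2}{40}\ge1-\frac{0.75}y-\frac{0.09}{y^2}-0.0003\ge0.8603$.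

So (17) always holds, and $v<\frac12$ is impossible.

## 10. The case $v>\frac12$ is impossible

Let $z=v-\frac12\in(0,\frac12)$. By Lemma 6, $b+\frac12+z\le c+\frac12$, so $b\le c-1$ and $\eta\ge1$. Let $u_D=b+\frac12$ and $u_E=b+\frac32\le\frac p2$. Here $d=\frac{\eta-z}p\le\nu(1+\theta)$. By (8), $\Psi(u^*)=\Psi(u_D)+(b+1)zR_z$ and $\Psi(u_E)-\Psi(u_D)=b+\frac54$.

**Step 1: slopes bound $\nu$.** By convexity and $R_z\ge1$,
$$(1-z)U'(u^*)\le\Psi(u_E)-\Psi(u^*)\le b+\tfrac54-(b+1)z=(b+1)(1-z)+\tfrac14.$$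
So $U'(u^*)\le b+1+\frac1{4(1-z)}\le b+\frac32$, that is, $\frac{U'(u^*)}m\le1-2\nu+\frac1{p+1}$. With (11), $d\le\nu(1+\theta)$ and $2\varepsilon\le0.01\theta$,
$$2\nu\Big(1-\frac{1+\theta}{2y}\Big)\le\frac\delta2+\frac1{p+1}+2\varepsilon\le\frac\delta2+1.01\,\theta.\tag{19}$$
In particular $2\nu\le\frac{0.0787}{0.6640}\le0.12$.

**Step 2: interpolation with curvature.** Since $u^*=(1-z)u_D+zu_E$ and $[u_D,u_E]\subset[0,\frac p2]$, (9) gives
$$\Psi(u_D)+(b+1)zR_z=U(u^*)\le\Psi(u_D)+z(b+\tfrac54)-\tfrac\mu2z(1-z),$$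
that is,
$$(b+1)R_z\le b+\tfrac54-\tfrac\mu2(1-z).\tag{20}$$

**Step 3: what has to be shown.** A contradiction follows from $\nu+\frac3{2(p-1)}<\mu(1-\theta)$.

If $z\ge\frac1p$: Lemma 4(a) turns (20) into $g(z)\le0$ with
$$g(z)=(1-2\nu)\Big(1-\frac3{4pz}\Big)-\frac14+\frac\mu2(1-z),$$
which is concave. But $g(\frac1p)=\frac12(\mu(1-\theta)-\nu)>0$ and $g(\frac12)\ge0.88(1-\frac3{2p})-\frac14>0$, so $g>0$ on $[\frac1p,\frac12]$. If $z<\frac1p$: Lemma 4(b) gives $(b+1)R_z\ge b+1+\frac14(1-2\nu)-\frac{3(1-2\nu)}{4(p-1)}$. With (20), $\mu(1-\theta)\le\mu(1-z)\le\nu+\frac3{2(p-1)}$.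

**Step 4: verification.** The lower bounds for $\mu(1-\theta)$ in Step 7 of Section 9 used only bounds for $\delta$ and $\theta$ that hold here too. With (19):

* $\xi=1$: $0.0593+0.0120<0.265$;
* $\xi=2$: $0.0494+0.0120<0.159$;
* $\xi=3$: $0.0460+0.0120<0.1138$;
* $\xi=4$: $0.0334+0.0036<0.0928$, where $\frac\delta2+1.01\theta\le0.05687+\frac{1.01}{430}$;
* $\xi\ge5$, both sides multiplied by $2y$: $1.1\cdot1.001\,\big(0.25+\frac{0.03}y+1.01\,y\theta\big)+\frac{3y}{p-1}\le0.30<0.86$, using $\frac y\xi\le1.1$, (13) and $y\theta\le\frac y{p-1}\le0.0035$.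

So $v>\frac12$ is impossible.

## 11. Proof of Theorem 1 and of the Corollary

By Sections 9 and 10, $v=\frac12$. Hence
$$s^*=\frac\xi p+\frac{2b+1}{2p^2}=\frac{2\xi+1}{2p}-\frac\eta{p^2}=\hat s_p(\xi,\eta),\qquad1\le\xi<p,\quad0\le\eta=c-b\le\tfrac{p-1}2.$$
This holds for every minimum point in $[\frac1p,1)$. The point $\frac1p$ has $v=0$, so it is not a minimum point, and therefore $1$ is not one either. This proves Theorem 1. At such a point $\beta_p=\mathcal P_p(\log_p\hat s_p(\xi,\eta))=B_{\xi,\eta}$. With the known cases $3\le p\le113$, the Corollary follows. $\square$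

## 12. Size of the minimum and position of the minimum points

We prove Theorem 2. At a minimum point now $v=\frac12$, $u^*=b+\frac12$, $d=\frac\eta p=\nu(1+\theta)$.

**(i), bound for $\xi$.** For $\xi\le3$ there is nothing to prove. For $\xi=4$, $p>430$ and $0.75\log p>4$. For $\xi\ge5$, (13) gives $\xi<y\le\frac{0.511}\delta=\frac{0.511}\ell\log p\le\frac{0.511}{0.6853}\log p<0.75\log p$.

**(i), bound for $\eta$.** Since $b\le c$, $u^*+1\le p$, and convexity gives $U'(u^*)\le\Psi(b+\frac32)-\Psi(b+\frac12)=b+\frac54$. So $\frac{U'(u^*)}m\le1-2\nu+\frac\theta2$, and (11) gives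
$$2\nu\Big(1-\frac{1+\theta}{2y}\Big)\le\frac\delta2+\frac\theta2+2\varepsilon\le0.0748.\tag{21}$$
Hence $\nu\le\frac{0.0748}{2\cdot0.6640}\le0.0564<0.06$, that is, $\eta<0.06(p+1)$.

**(ii)** The upper bound is (7). The lower bound is Lemma 7 with $\frac{\xi+1}2y^{\delta-1}\ge G_p$ and $\xi\ge1$.

**(iii), value: minimize over real $t$, then round.** Let $\varphi(t)=\log(1+\frac1{2t})+\delta\log t$, so $\frac{k+1}2(k+\frac12)^{\delta-1}=\frac12\exp\varphi(k+\frac12)$. On $(0,\infty)$, $\varphi'(t)=\frac1t\big(\delta-\frac1{2t+1}\big)$. So the minimum is at $t_0=\frac{1-\delta}{2\delta}$, and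
$$\varphi(t_0)=-\log(1-\delta)+\delta\log\frac{1-\delta}{2\delta}=\delta\Big(1+\log\frac1{2\delta}\Big)+O(\delta^2).$$
For $|t-t_0|\le\frac12$, $\varphi'(t)=\frac{2\delta(t-t_0)}{t(2t+1)}=O(\delta^3)$, because $t$ is of order $\frac1\delta$. Replacing $t_0$ by a nearest half-integer $k+\frac12$ (with $0\le k\le p-1$ for large $p$) changes $\varphi$ by $O(\delta^3)$. Hence $\log(2G_p)=\varphi(t_0)+O(\delta^3)$, and by (ii) $\log(2\beta_p)=\delta(1+\log\frac1{2\delta})+O(\delta^2)$. Exponentiating, $\beta_p=\frac12+\frac\delta2(1+\log\frac1{2\delta})+O(\delta^2\log^2\frac1\delta)$. Inserting $\delta=\frac{\log2}{\log p}+O(\frac1{p\log p})$, for which $\log\frac1{2\delta}=\log\log p-\log(2\log2)+O(\frac1p)$, gives the formula.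

**(iii), $\xi$: the digit must also beat $\xi+1$.** By (i), $\xi+1\le p-1$. The bound (7) with $k=\xi+1$ and Lemma 7 give, with $Y=y+1$,
$$(1-\delta)\log\frac Y{Y-1}\le\log\Big(1+\frac1{\xi+1}\Big)+\sigma.$$
Here $\log\frac Y{Y-1}=2\,\mathrm{artanh}\frac1{2\xi+2}\ge\frac1{\xi+1}$, and $\log(1+\frac1{\xi+1})=2\,\mathrm{artanh}\frac1{2Y}\le\frac1Y(1+\frac1{12Y^2-3})$. Multiply by $\xi+1$ and use $\frac{\xi+1}Y=1-\frac1{2Y}$ and $(\xi+1)\sigma\le0.26\,\delta^2$ (from (12) and $\xi+1\le2\xi$):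
$$\delta\ge\frac1{2Y}-\frac1{12Y^2-3}-0.26\,\delta^2.\tag{22}$$
Since $Y\ge\frac52$, $12Y^2-3\ge11.5Y^2\ge28Y$. So $\frac{0.46}Y\le\delta+0.26\,\delta^2$, that is, $\frac1Y=O(\delta)$. Inserting this into (22), $\frac1{2Y}\le\delta+O(\delta^2)$, hence $\frac1{2y}=\frac1{2Y}(1+\frac1y)\le\delta+O(\delta^2)$. For large $p$ this forces $\xi\ge5$, and (13) gives $\delta\le\frac1{2y}+\frac{0.06}{y^2}=\frac1{2y}+O(\delta^2)$. So $\frac1{2y}=\delta+O(\delta^2)$, that is, $\xi=\frac1{2\delta}+O(1)=\frac{\log p}{2\log2}+O(1)$.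

**(iii), $\eta$: compute the slope at the contact point in two ways.** Put $w=\frac\eta p=d$. By (21) and $\theta\le\frac\delta{12}$, $w=O(\delta)$, so $b\ge1$ for large $p$. By convexity on $[u^*-1,u^*]$ and $[u^*,u^*+1]$ and (8), $b+\frac14\le U'(u^*)\le b+\frac54$. So $\frac{U'(u^*)}m=1-2w+O(\frac1p)$. Also, by (5), $\psi(x_b)=\frac{(b+1)(b+1/2)}{p(p+1)}=x_b^2+O(\frac1p)$ with $x_b=\frac12-w$. So (10) reads
$$\Big(1-2w+O\big(\tfrac1p\big)\Big)(y-w)=\Big(1-\frac\delta2\Big)\Big(y-2w+2w^2+O\big(\tfrac1p\big)\Big).$$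
Divide by $y$ and use $w=O(\delta)$, $\frac1y=O(\delta)$, $\frac1p=O(\delta^2)$: $\ 1-2w=1-\frac\delta2+O(\delta^2)$. So $w=\frac\delta4+O(\delta^2)$ and
$$\eta=\frac{\delta p}4+O(\delta^2p)=\frac{p\log2}{4\log p}+O\Big(\frac p{\log^2p}\Big).\qquad\square$$
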